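
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}

\title{Orthonormal polynomials that are not negligible\\ against the Christoffel--Darboux kernel}


\begin{abstract}
Let $p_n$ be the orthonormal polynomials and $K_n$ the Christoffel--Darboux kernel of a compactly supported measure $\mu$ on $\mathbb R$. It was conjectured that $p_n(x)^2/K_n(x,x)\to0$ for $\mu$-a.e.\ $x$, and hence that the probability measures $K_n(x,y)^2K_n(x,x)^{-1}\,d\mu(y)$ converge weakly to $\delta_x$ for $\mu$-a.e.\ $x$. We disprove this. There is a $\mu$ for which both statements fail at every real $x$, and there is a bounded discrete half-line Schr\"odinger operator whose spectral measure violates both almost everywhere. On the other hand, for every $\mu$ and $\mu$-a.e.\ $x$ the exceptional indices $n\le N$ number only $O(\log N)$ for each fixed threshold, and this order is sharp.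
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Two conditions on the kernel}

Let $\mu$ be a positive finite Borel measure on $\mathbb R$ with compact support, not supported on a finite set. Gram--Schmidt applied to $1,x,x^2,\dots$ in $L^2(\mathbb R,d\mu)$ gives the orthonormal polynomials $p_n(x)=p_n(x;\mu)$, $n\ge0$, with positive leading coefficients. The Christoffel--Darboux kernel
\[
K_n(x,y)=\sum_{j=0}^n p_j(x)p_j(y)
\]
reproduces polynomials: $P(x)=\int K_n(x,y)P(y)\,d\mu(y)$ whenever $\deg P\le n$. Write $K_n(x)=K_n(x,x)$. Taking $P=K_n(x,\cdot)$ shows that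
\[
d\kappa_n^{x}(y)=\frac{K_n(x,y)^2}{K_n(x)}\,d\mu(y)
\]
is a probability measure; it records where the reproducing kernel at $x$ lives. Consider, at a point $x\in\mathbb R$, the two conditions
\begin{align}
&\lim_{n\to\infty}\frac{p_n(x)^2}{K_n(x)}=0,\label{eq:ratio}\\
&\kappa_n^{x}\longrightarrow\delta_{x}\ \text{ weakly as }n\to\infty.\label{eq:weak}
\end{align}
The first says that the last term of the sum $K_n(x)=\sum_{j\le n}p_j(x)^2$ is asymptotically negligible; the second says that the kernel localizes. Condition \eqref{eq:ratio} implies \eqref{eq:weak} (Lemma~\ref{lem:second} below). In Simon's paper \cite{Simon}, where these are conditions (10.4) and (10.3), one finds the following conjecture, given here in our notation.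

\begin{quote}
\emph{For general orthonormal polynomials of compact support and a.e.\ $x$ with respect to $\mu$, \eqref{eq:ratio}, and so \eqref{eq:weak}, holds.}
\end{quote}

We show that it is false.

\subsection{What one would guess}

Put
\[
r_n(x)=r_n(x;\mu)=\frac{p_n(x)^2}{K_n(x)}=1-\frac{K_{n-1}(x)}{K_n(x)}\qquad(n\ge1),
\]
so that \eqref{eq:ratio} says $r_n(x)\to0$. Replacing $\mu$ by $c\mu$ changes neither $r_n$ nor $\kappa_n^x$. \emph{So measures are probability measures unless stated otherwise}; then $p_0=1$, $K_n\ge1$ and $0\le r_n<1$.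

In simple cases \eqref{eq:ratio} holds. For $d\mu=\pi^{-1}(1-x^2)^{-1/2}dx$ on $[-1,1]$ and $x=\cos\alpha$ one has $p_n(x)=\sqrt2\cos n\alpha$ for $n\ge1$. If $\cos^2n\alpha<\frac14$, then $\cos2n\alpha=2\cos^2n\alpha-1<-\frac12$; so for every $n\ge1$ one of $p_n(x)^2,p_{2n}(x)^2$ is at least $\frac12$. Hence $K_n(x)\to\infty$ while $p_n(x)^2\le2$, and $r_n(x)\to0$ at every $x\in[-1,1]$. At an atom $x$ of an arbitrary $\mu$, $K_n(x)\le1/\mu(\{x\})$ (see \eqref{eq:extremal}), so $\sum_np_n(x)^2<\infty$ and again $r_n(x)\to0$. If $x\notin\operatorname{supp}\mu$, then $\kappa^x_n$ gives no mass to a neighborhood of $x$, so \eqref{eq:weak} and with it \eqref{eq:ratio} fail; thus only points of the support are of interest.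

In general, two identities suggest that $r_n$ is small:
\begin{equation}\label{eq:product}
K_N(x)=\prod_{n=1}^N\frac1{1-r_n(x)},\qquad \int K_N\,d\mu=N+1 .
\end{equation}
By the second, $K_N(x)$ is typically not much larger than $N$, so $r_n(x)$ should be about $1/n$ on average. But \eqref{eq:product} is also consistent with a quite different behavior: $K_n(x)$ could grow very little for a long time and then by a fixed factor in a single step, provided this happens only $O(\log N)$ times up to $N$. Our simplest example (Section~\ref{sec:halving}) is of this kind, with the factor close to $2$.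

\subsection{Results}

\begin{theorem}\label{thm:main}
There is a compactly supported probability measure $\mu$, not finitely supported, such that \eqref{eq:ratio} and \eqref{eq:weak} both fail at every $x\in\mathbb R$. Moreover $\limsup_nr_n(x;\mu)\ge\frac14$ for every $x\in\operatorname{supp}\mu$, and $\limsup_nr_n(x;\mu)=1$ for $\mu$-a.e.\ $x$.
\end{theorem}

Every compactly supported $\mu$ as above has a three-term recurrence $xp_n=a_{n+1}p_{n+1}+b_np_n+a_np_{n-1}$ with $a_n>0$ for $n\ge1$ and $p_{-1}=0$. The measure of Theorem~\ref{thm:main} comes from a construction that does not control the $a_n$. The conjecture also fails in the class $a_n\equiv1$, that is, for discrete half-line Schr\"odinger operators.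

\begin{theorem}\label{thm:schr}
There is a bounded real sequence $(b_n)_{n\ge0}$ such that the spectral measure $\mu$ of the Jacobi matrix with $a_n\equiv1$ and diagonal $(b_n)$ satisfies $\limsup_nr_n(x)\ge\frac13$ for $\mu$-a.e.\ $x$. For this $\mu$ both \eqref{eq:ratio} and \eqref{eq:weak} fail $\mu$-a.e.
\end{theorem}

The conjecture is nevertheless true if a sparse set of indices, depending on $x$, is removed.

\begin{theorem}\label{thm:log}
\textup{(a)} For every $\mu$ as above, $\mu$-a.e.\ $x$, and every $\theta\in(0,1)$,
\begin{equation}\label{eq:count}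
\#\{1\le n\le N:\ r_n(x)\ge\theta\}\le\frac{(1+o(1))\log N}{\log\frac1{1-\theta}}\qquad(N\to\infty).
\end{equation}
Given any $\varphi(N)\to\infty$, for $\mu$-a.e.\ $x$ there is $S_x\subset\{0,1,2,\dots\}$ with $\#(S_x\cap[0,N])\le\varphi(N)\log N$ for all large $N$ such that the limits in \eqref{eq:ratio} and \eqref{eq:weak} hold at $x$ along $n\notin S_x$.

\textup{(b)} There is $\nu$ of compact support such that for every $x\in\operatorname{supp}\nu$ and every $\theta\in(0,\frac12)$
\[
\#\{1\le n\le N:\ r_n(x;\nu)\ge\theta\}\ge\log_2N-O_\theta(1).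
\]
\end{theorem}

So the order $\log N$ in (a) is optimal; as $\theta\uparrow\frac12$, even the constant $1/\log\frac1{1-\theta}$ in \eqref{eq:count} tends to the constant $1/\log2$ of (b).

Since \eqref{eq:ratio} holds at atoms, the measures in Theorems~\ref{thm:main} and~\ref{thm:schr} have no atoms. We do not decide whether \eqref{eq:ratio} can fail on a set of positive measure for the absolutely continuous part of $\mu$; the conjecture as stated does not require this.

\subsection{The idea}

If $\mu$ has $N$ atoms and nothing else, then $K_{N-1}(x)=1/\mu(\{x\})$ at each atom. Replace one atom by two very close atoms of half the mass. Polynomials of degree $\le N-1$ hardly see the difference, so $K_{N-1}$ is nearly unchanged at all atoms; but now there are $N+1$ atoms, so $K_N$ is again the inverse mass, and at the two new atoms it has doubled: $r_N\approx\frac12$. Splitting every atom again and again, with rapidly decreasing distances, gives a limit measure in which every point of the support suffers infinitely many such doublings (Section~\ref{sec:split}). For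 Theorem~\ref{thm:main} two additions are needed: uneven splittings, to push $\limsup r_n$ to $1$, and a symmetrization, to destroy \eqref{eq:weak} as well (Section~\ref{sec:main}).

If $a_n\equiv1$ is prescribed, atoms cannot be placed freely. There we split eigenvalues by a tunnel effect: to an operator with an eigenvalue $E_0$ we add, far away, a one-site ``well'' tuned to the same energy. The eigenvalue becomes a pair of eigenvalues, each carrying about half of the spectral mass, whose eigenvectors have a substantial part of their norm at the distant site (Section~\ref{sec:schr}).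

\section{Preliminaries}

\paragraph{Weak convergence.} All weak convergence below is of probability measures on a fixed compact set (plus, in \eqref{eq:weak}, the point $x$). We use the portmanteau theorem: if $\sigma_k\to\sigma$ weakly, then $\limsup\sigma_k(F)\le\sigma(F)$ for closed $F$, and $\sigma_k(U)\to\sigma(U)$ for Borel $U$ with $\sigma(\partial U)=0$. On a fixed compact set, convergence of all moments is equivalent to weak convergence.

\paragraph{Extremal property.} For every finite positive measure $\mu$ with at least $n+1$ points in its (compact) support, normalized or not,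
\begin{equation}\label{eq:extremal}
\frac1{K_n(x)}=\min\Bigl\{\int P^2\,d\mu:\ \deg P\le n,\ P(x)=1\Bigr\}.
\end{equation}
Indeed, if $P=\sum_{j\le n}c_jp_j$, then $1=(\sum c_jp_j(x))^2\le(\sum c_j^2)K_n(x)$, with equality for $c_j=p_j(x)/K_n(x)$. In particular $K_n(x)\le1/\mu(\{x\})$ at an atom $x$, and $K_n$ does not increase when $\mu$ is replaced by a larger measure.

\paragraph{Christoffel--Darboux formula.} From the recurrence $xp_j=a_{j+1}p_{j+1}+b_jp_j+a_jp_{j-1}$ (with $p_{-1}=0$),
\[
(y-x)p_j(x)p_j(y)=a_{j+1}\bigl[p_{j+1}(y)p_j(x)-p_j(y)p_{j+1}(x)\bigr]-a_j\bigl[p_j(y)p_{j-1}(x)-p_{j-1}(y)p_j(x)\bigr],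
\]
and summing over $j\le n$ gives
\begin{equation}\label{eq:CD}
(y-x)K_n(x,y)=a_{n+1}\bigl(p_{n+1}(y)p_n(x)-p_n(y)p_{n+1}(x)\bigr),\qquad
K_n(x)=a_{n+1}(p_{n+1}'p_n-p_n'p_{n+1})(x),
\end{equation}
the second formula being the limit $y\to x$ after division by $y-x$. Since $a_{n+1}=\int xp_np_{n+1}\,d\mu$, the $a_n$ are bounded by $\max_{x\in\operatorname{supp}\mu}|x|$.

\begin{lemma}\label{lem:second}
For every $x\in\mathbb R$ and $n\ge1$,
\begin{equation}\label{eq:second}
\int(y-x)^2\,d\kappa_n^x(y)=a_{n+1}^2\Bigl(r_n(x)+\frac{r_{n+1}(x)}{1-r_{n+1}(x)}\Bigr).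
\end{equation}
Consequently: \textup{(i)} if $r_n(x)\to0$ and $r_{n+1}(x)\to0$ along an infinite set of indices $n$, then $\kappa_n^x\to\delta_x$ along that set; in particular \eqref{eq:ratio} implies \eqref{eq:weak}. \textup{(ii)} If $\inf_na_n>0$, then \eqref{eq:weak} implies \eqref{eq:ratio}.
\end{lemma}

\begin{proof}
Square the first formula in \eqref{eq:CD}, integrate in $y$, use orthonormality and divide by $K_n(x)$: the left side of \eqref{eq:second} equals $a_{n+1}^2(p_n(x)^2+p_{n+1}(x)^2)/K_n(x)$. Here $p_{n+1}^2/K_n=r_{n+1}K_{n+1}/K_n=r_{n+1}/(1-r_{n+1})$. For (i), the $a_n$ are bounded, so the second moments about $x$ tend to $0$, and Chebyshev's inequality gives the convergence. For (ii), $\operatorname{supp}\mu$ is compact, so \eqref{eq:weak} makes the left side of \eqref{eq:second} tend to $0$, and $a_{n+1}^2r_n$ is at most the right side.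
\end{proof}

\section{Splitting atoms}\label{sec:split}

\subsection{Two and three atoms by hand}

Let $\sigma=m'\delta_0+m''\delta_\varepsilon$ with $m',m''>0$ and $m'+m''=1$. The mean is $m''\varepsilon$ and the variance $m'm''\varepsilon^2$, so
\[
p_1(x)=\frac{x-m''\varepsilon}{\varepsilon\sqrt{m'm''}},\qquad p_1(0)^2=\frac{m''}{m'},\qquad K_1(0)=1+\frac{m''}{m'}=\frac1{m'},\qquad r_1(0)=1-m',
\]
and likewise $r_1(\varepsilon)=1-m''$, whatever $\varepsilon$ is. Start with $m'=m''=\frac12$: at both atoms $r_1=\frac12$. Now replace the atom at $0$ by two atoms of mass $\frac14$ at $0$ and $\varepsilon'\ll\varepsilon$. For small $\varepsilon'$ the polynomials $p_0,p_1$ are almost those of $\frac12\delta_0+\frac12\delta_\varepsilon$, so $K_1\approx2$ at all three atoms. There are three atoms, so $K_2$ is exactly the inverse mass (see \textup{(F)} below): $4$ at $0$ and $\varepsilon'$, and $2$ at $\varepsilon$. Hence $r_2\approx\frac12$ at the two new atoms and $r_2\approx0$ at the old one. Repeating this requires that later splittings do not spoil what was achieved.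 They do not if they are made at sufficiently small distances, because $r_2$ depends continuously on $x$ and on finitely many moments.

\subsection{The general construction}

We use two facts. If a measure has exactly $M$ atoms and nothing else, $p_0,\dots,p_{M-1}$ are still defined.

\medskip
\noindent\textbf{(F)} \emph{If $\sigma$ consists of exactly $M$ atoms, then $K_{M-1}(x;\sigma)=1/\sigma(\{x\})$ at each atom $x$.} Indeed $p_0,\dots,p_{M-1}$ is an orthonormal basis of $L^2(\sigma)$, and Parseval for the indicator $1_{\{x\}}$ reads $\sigma(\{x\})=\sum_j(\sigma(\{x\})p_j(x))^2=\sigma(\{x\})^2K_{M-1}(x)$.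

\medskip
\noindent\textbf{(C)} \emph{If probability measures $\sigma_k$ on a fixed compact set converge weakly to $\sigma_0$, and $\sigma_0$ has at least $M$ support points, then for $j\le M-1$ and large $k$ the polynomial $p_j(\cdot;\sigma_k)$ exists, and $p_j(\cdot;\sigma_k)\to p_j(\cdot;\sigma_0)$ locally uniformly.} Indeed, with $c_i=\int x^i\,d\sigma$ and $\Delta_j=\det(c_{i+l})_{0\le i,l\le j-1}$, $\Delta_0=1$,
\[
p_j(x)=(\Delta_j\Delta_{j+1})^{-1/2}\det\begin{pmatrix}c_0&c_1&\cdots&c_j\\ \vdots&&&\vdots\\ c_{j-1}&c_j&\cdots&c_{2j-1}\\ 1&x&\cdots&x^j\end{pmatrix}.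
\]
The moments converge, and the Gram determinants $\Delta_1,\dots,\Delta_M$ of $\sigma_0$ are positive.

\medskip
A \emph{schedule} prescribes which atoms are split, and how. Start with one cell of mass $1$. At step $N=1,2,\dots$ there are $N$ cells; one of them, of mass $m$, is split into two cells of masses $m',m''>0$ with $m'+m''=m$. For each of the $N+1$ cells present after step $N$ define its \emph{loss} at this step,
\[
\lambda=1-\frac{\text{mass of the cell}}{\text{mass of its parent}},
\]
where a cell that was not split is its own parent, so its loss is $0$.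

\begin{proposition}\label{prop:schedule}
Given a schedule, numbers $\eta_N>0$ and a compact interval $I^{(1)}_1$ of positive length, there are a probability measure $\nu$ and, for each $N$, disjoint closed intervals $I_i^{(N)}\subset I^{(1)}_1$ $(1\le i\le N)$ of positive length, one for each cell present before step $N$, nested according to parenthood, such that $\nu(I^{(N)}_i)$ is the mass $m_i^{(N)}$ of the cell, $\max_i|I_i^{(N)}|\to0$,
\[
\operatorname{supp}\nu=\bigcap_N\bigcup_iI_i^{(N)},
\]
and
\begin{equation}\label{eq:loss}
|r_N(x;\nu)-\lambda|<\eta_N\qquad\text{for all }x\in I_i^{(N+1)},\ 1\le i\le N+1,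
\end{equation}
where $\lambda$ is the loss at step $N$ of the cell belonging to $I_i^{(N+1)}$.
\end{proposition}

\begin{proof}
Let $\mathcal M_N$ be the set of probability measures $\sigma$ with $\sigma(I_i^{(N)})=m_i^{(N)}$ for all $i$; such $\sigma$ is carried by $\bigcup_iI_i^{(N)}$. The plan is to choose the intervals so that \eqref{eq:loss} holds for \emph{every} $\sigma\in\mathcal M_{N+1}$; then nothing that happens later can destroy it.

\emph{Splitting.} Suppose the $I_i^{(N)}$ are constructed, with midpoints $x_i$, and put $\nu^{(N)}=\sum_im_i^{(N)}\delta_{x_i}$. Let cell $i_0$ of mass $m$ be split at step $N$ and put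
\[
\nu_\varepsilon=m'\delta_{x_{i_0}}+m''\delta_{x_{i_0}+\varepsilon}+\sum_{i\ne i_0}m_i^{(N)}\delta_{x_i},
\]
where $\varepsilon>0$ is so small that $x_{i_0}+\varepsilon$ lies in the interior of $I_{i_0}^{(N)}$. As $\varepsilon\downarrow0$, $\nu_\varepsilon\to\nu^{(N)}$ weakly. By (C) with $M=N$ and (F) for $\nu^{(N)}$, the value $K_{N-1}(y;\nu_\varepsilon)$ tends to $1/m$ for $y\in\{x_{i_0},x_{i_0}+\varepsilon\}$ and to $1/m_i^{(N)}$ for $y=x_i$, $i\ne i_0$: in each case to the inverse mass of the parent cell. Since $\nu_\varepsilon$ has $N+1$ atoms, (F) gives $K_N(y;\nu_\varepsilon)=1/\nu_\varepsilon(\{y\})$ exactly, the inverse mass of the cell itself. Hence $r_N(y;\nu_\varepsilon)=1-K_{N-1}/K_N\to\lambda$ at each atom, $\lambda$ being the loss of the corresponding cell. Fix $\varepsilon$ such that all these errors are $<\eta_N/2$.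

\emph{Thickening.} Let $I_i^{(N+1)}$ be the closed intervals of radius $\delta\le2^{-N}$ about the $N+1$ atoms of $\nu_\varepsilon$. For small $\delta$ they are disjoint and lie inside their parents. We claim that for small $\delta$ every $\sigma$ in the resulting set $\mathcal M_{N+1}$ satisfies $|r_N(x;\sigma)-\lambda|<\eta_N$ on each $I_i^{(N+1)}$. (Such a $\sigma$ has at least $N+1$ support points, so $p_N(\cdot;\sigma)$ exists.) If not, then after passing to a subsequence there are $\delta_k\to0$, corresponding $\sigma_k$, and points $x_k$ in the intervals of one fixed cell that violate the estimate. Then $\sigma_k\to\nu_\varepsilon$ weakly and $x_k$ tends to the atom of that cell. By (C) with $M=N+1$, and since $K_N\ge1$, $r_N(x_k;\sigma_k)$ tends to the value of $r_N(\cdot;\nu_\varepsilon)$ at the atom, which is within $\eta_N/2$ of $\lambda$: a contradiction. Fix such a $\delta$. The midpoints of the new intervals are the atoms of $\nu_\varepsilon$, so $\nu^{(N+1)}=\nu_\varepsilon$ and the construction continues.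

\emph{Limit.} If $\sigma\in\mathcal M_{N+1}$, then $\sigma(I_i^{(N)})\ge m_i^{(N)}$ by nesting, and summing over $i$ gives equality; so $\mathcal M_{N+1}\subset\mathcal M_N$. Let $\nu$ be a weak limit point of $(\nu^{(N)})$. For $N'\ge N$ we have $\nu^{(N')}\in\mathcal M_{N'}\subset\mathcal M_N$, so $\nu^{(N')}(I_i^{(N)})=m_i^{(N)}$ and, $I_i^{(N)}$ being closed, $\nu(I_i^{(N)})\ge m_i^{(N)}$. Summing over $i$ gives equality again. Thus $\nu\in\bigcap_N\mathcal M_N$, and \eqref{eq:loss} holds for every $N$. For every $N$ the closed set $\bigcup_iI_i^{(N)}$ has full measure, so it contains $\operatorname{supp}\nu$. Conversely, a point of $\bigcap_N\bigcup_iI_i^{(N)}$ lies in intervals of positive mass and vanishing length, hence in $\operatorname{supp}\nu$.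
\end{proof}

The measure $\nu$ is not finitely supported: for every $N$ there are $N$ disjoint intervals of positive mass. A point $x\in\operatorname{supp}\nu$ lies, for each $N$, in exactly one interval $I_i^{(N)}$; we call the corresponding cell \emph{the cell of $x$} before step $N$.

\subsection{Halving: the first counterexample and Theorem \ref{thm:log}(b)}\label{sec:halving}

Choose $\eta_N\to0$ and the schedule which in round $r=0,1,2,\dots$, consisting of the steps $N=2^r,\dots,2^{r+1}-1$, halves each of the $2^r$ cells of mass $2^{-r}$ present at the start of the round. Let $\nu$ be given by Proposition~\ref{prop:schedule}. For every $x\in\operatorname{supp}\nu$ there is exactly one $n\in[2^r,2^{r+1})$ at which the cell of $x$ is halved, and there $|r_n(x;\nu)-\frac12|<\eta_n$. Hence $\limsup_nr_n(x;\nu)\ge\frac12$, and \eqref{eq:ratio} fails at every point of $\operatorname{supp}\nu$: \emph{the conjecture is already refuted.}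

\begin{proof}[Proof of Theorem~\ref{thm:log}\textup{(b)}]
Up to $N$ exactly $\lfloor\log_2(N+1)\rfloor$ rounds are completed, so there are at least that many $n\le N$ with $r_n(x;\nu)>\frac12-\eta_n$. All of them satisfy $r_n(x;\nu)\ge\theta$ except possibly those with $\eta_n>\frac12-\theta$, and the number of these is finite and depends only on $\theta$ (and the fixed sequence $\eta_n$).
\end{proof}

\section{Failure of both conditions at every point}\label{sec:main}

Two things are missing for Theorem~\ref{thm:main}. First, $r_n$ should come close to $1$, not only to $\frac12$; this is a matter of the schedule. Second, splitting alone gives no control of \eqref{eq:weak}. To see why, consider the atomic measure $\sigma=\nu^{(N+1)}$ in place of $\nu$. If $x$ is an atom of $\sigma$, then on the atoms $K_N(x,\cdot)$ coincides with $1_{\{x\}}/\sigma(\{x\})$, because this function reproduces evaluation at $x$ in $L^2(\sigma)$; so $\kappa_N^x$ is exactly $\delta_x$. When $x$ is one of the two atoms just created, $p_N(x)^2$ is large, but nearly all of the $L^2$ mass of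 $p_N$ sits in the tiny cell that is being split, close to $x$. Nor does Proposition~\ref{prop:schedule} give a lower bound on $a_n$, so Lemma~\ref{lem:second}(ii) is not available. The remedy is to make the measure symmetric. Then every $p_n$ is even or odd, hence has half of its $L^2$ mass on the side of the origin opposite to $x$.

\subsection{The schedule}

In round $r=0,1,2,\dots$ put $k=k_r=(r+2)^4$ and split every cell present at the start of the round, of mass $m$ say, into $k$ cells of mass $m/k$ as follows. For $j=1,\dots,k-1$ split the remaining cell, of mass $(k-j+1)m/k$, into child $j$ of mass $m/k$ and a new remainder of mass $(k-j)m/k$. The last remainder is child $k$. When child $j\le k-1$ is created, its loss is $1-\frac1{k-j+1}\ge\frac12$; at step $j=k-1$ the loss of child $k$ is also $\frac12$. Apply Proposition~\ref{prop:schedule} with $I_1^{(1)}=[1,2]$ and $\eta_N\to0$.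

\begin{itemize}
\item For every $x\in\operatorname{supp}\nu$, each round contains an $n$ with $r_n(x;\nu)>\frac12-\eta_n$. Hence $\limsup_nr_n(x;\nu)\ge\frac12$.
\item Among the $k$ children of a cell, those with $k-j+1<\sqrt k$ number $\sqrt k-1$ (recall $\sqrt k=(r+2)^2$ is an integer), and child $k$ is one of them. All others have loss at least $1-k^{-1/2}$ when created. The set of $x$ lying in the exceptional children of round $r$ has $\nu$-measure less than $k_r^{-1/2}=(r+2)^{-2}$, which is summable. By Borel--Cantelli, for $\nu$-a.e.\ $x$ all late rounds contain an $n$ with $r_n(x;\nu)>1-k_r^{-1/2}-\eta_n$. Hence $\limsup_nr_n(x;\nu)=1$ for $\nu$-a.e.\ $x$.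
\end{itemize}

\subsection{Symmetrization}

Define $\mu$ by $\int f\,d\mu=\frac12\int[f(\sqrt t)+f(-\sqrt t)]\,d\nu(t)$. Its image under $x\mapsto x^2$ is $\nu$, and $\operatorname{supp}\mu=\{x:x^2\in\operatorname{supp}\nu\}$. Then
\[
p_{2n}(x;\mu)=p_n(x^2;\nu),\qquad p_{2n+1}(x;\mu)=x\,q_n(x^2),
\]
where the $q_n$ are the orthonormal polynomials of the (not normalized) measure $d\tau=t\,d\nu$: even and odd functions are orthogonal in $L^2(\mu)$, and $\int x^2q_n(x^2)q_l(x^2)\,d\mu=\int q_nq_l\,d\tau$. The even-index polynomials are those of $\nu$, but the odd-index ones enlarge the kernel, and we must bound their contribution. This is why $\nu$ was placed on $[1,2]$: since $t\ge1$ there, $\tau\ge\nu$, so $K_{n-1}(\cdot;\tau)\le K_{n-1}(\cdot;\nu)$ by \eqref{eq:extremal}. For $t=x^2\in\operatorname{supp}\nu$ and $n\ge1$, using $t\le2$,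
\[
K_{2n}(x;\mu)=K_n(t;\nu)+tK_{n-1}(t;\tau)\le K_n(t;\nu)+2K_{n-1}(t;\nu)=K_n(t;\nu)\bigl[1+2(1-r_n(t;\nu))\bigr],
\]
and therefore
\[
r_{2n}(x;\mu)\ge\frac{r_n(t;\nu)}{3-2r_n(t;\nu)} .
\]
The function $r\mapsto r/(3-2r)$ is continuous and increasing on $[0,1]$, with value $\frac14$ at $\frac12$ and $1$ at $1$. Hence $\limsup_nr_n(x;\mu)\ge\frac14$ for every $x\in\operatorname{supp}\mu$ and $\limsup_nr_n(x;\mu)=1$ for $\mu$-a.e.\ $x$. In particular \eqref{eq:ratio} fails on $\operatorname{supp}\mu$.

\subsection{Localization fails}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]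
Let $x\in\operatorname{supp}\mu$, so $|x|\ge1$, and suppose \eqref{eq:weak} holds at $x$. The set $Y=\{y:xy\le0\}$ is closed and does not contain $x$, so by the portmanteau theorem $\int_YK_n(x,y)^2\,d\mu(y)=o(K_n(x))$. Likewise $\int_YK_{n-1}(x,y)^2\,d\mu(y)=o(K_{n-1}(x))=o(K_n(x))$. Since $p_n(x)p_n(y)=K_n(x,y)-K_{n-1}(x,y)$ and $(u-v)^2\le2u^2+2v^2$,
\[
p_n(x)^2\int_Yp_n^2\,d\mu=o(K_n(x)).
\]
But $\mu$ is symmetric with $\mu(\{0\})=0$, and $p_n^2$ is even, so $\int_Yp_n^2\,d\mu=\frac12$. Thus $r_n(x)\to0$, contradicting $\limsup_nr_n(x)\ge\frac14$. So \eqref{eq:weak} fails on $\operatorname{supp}\mu$. Off the support both conditions fail for every measure, as noted in Section~\ref{sec:intro}.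
\end{proof}

\section{Exceptional indices are logarithmically rare}

\begin{proof}[Proof of Theorem~\ref{thm:log}\textup{(a)}]
By Markov's inequality and $\int K_N\,d\mu=N+1$, for $k\ge1$,
\[
\mu(\{K_{2^k}>2^kk^2\})\le(2^k+1)2^{-k}k^{-2}\le2k^{-2},
\]
which is summable. Hence for $\mu$-a.e.\ $x$ we have $K_{2^k}(x)\le2^kk^2$ for all large $k$. If $2^{k-1}\le N\le2^k$, then $2^k\le2N$ and $k\le\log_2N+1$, so by monotonicity $K_N(x)\le2N(\log_2N+1)^2$ for all large $N$. Fix such an $x$. Each $n\le N$ with $r_n(x)\ge\theta$ contributes a factor at least $(1-\theta)^{-1}$ to the product \eqref{eq:product}, and the other factors are at least $1$; so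
\[
\#\{1\le n\le N:\ r_n(x)\ge\theta\}\cdot\log\tfrac1{1-\theta}\le\log K_N(x)\le\log N+O(\log\log N),
\]
which is \eqref{eq:count}.

For the second claim keep $x$ fixed. Replacing $\varphi(N)$ by $\min(\varphi(N),\log N)$ we may assume $\varphi(N)\le\log N$ for $N\ge2$; then a set $S_x$ satisfying the bound has an infinite complement. Let $Z_j=\{n\ge1:r_n(x)\ge1/j\}$, $j\ge2$. Then $Z_j\subset Z_{j+1}$, and by \eqref{eq:count} there are $C_j\ge2$ with $\#(Z_j\cap[0,N])\le C_j\log N$ for large $N$. Choose $2\le N_2<N_3<\cdots$ such that for all $N\ge N_j$ both this bound and $\varphi(N)\ge3C_j$ hold, and put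
\[
S=\bigcup_{j\ge2}\bigl(Z_j\cap[N_j,N_{j+1})\bigr),\qquad S_x=S\cup(S-1),\qquad S-1=\{n-1:n\in S\}.
\]
The shifted copy is included because \eqref{eq:second} involves $r_n$ and $r_{n+1}$. For $N_j\le N<N_{j+1}$ we have $S\cap[0,N]\subset Z_j\cap[0,N]$, so $\#(S\cap[0,N])\le C_j\log N$; since $\#((S-1)\cap[0,N])\le\#(S\cap[0,N])+1$,
\[
\#(S_x\cap[0,N])\le2C_j\log N+1\le3C_j\log N\le\varphi(N)\log N,
\]
where we used $C_j\log N\ge2\log2>1$. If $n\notin S_x$ and $n\ge N_j$, then $n,n+1\notin S$ and so $r_n(x),r_{n+1}(x)<1/j$. Thus $r_n(x)\to0$ and $r_{n+1}(x)\to0$ along $n\notin S_x$, and Lemma~\ref{lem:second}(i) gives the limit in \eqref{eq:weak} along $n\notin S_x$.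
\end{proof}

\section{A Schr\"odinger operator}\label{sec:schr}

From now on all half-line Jacobi matrices $J$ have off-diagonal entries $1$ and a bounded real diagonal $(b_n)_{n\ge0}$, so
\[
p_{-1}=0,\quad p_0=1,\quad p_{n+1}=(z-b_n)p_n-p_{n-1}.
\]
We recall the standard facts. The spectral measure $\mu$ of $J$ at $\delta_0$, given by $\int f\,d\mu=\langle\delta_0,f(J)\delta_0\rangle$, is a probability measure with infinite compact support, the $p_n$ are its orthonormal polynomials, and $J$ is unitarily equivalent to multiplication by $x$ on $L^2(\mu)$. A real $z$ is an eigenvalue of $J$ iff $\sum_np_n(z)^2<\infty$; then it is simple and $\mu(\{z\})=1/\sum_np_n(z)^2$. Most important for the construction, $p_n$, and hence $r_n$, depends only on $b_0,\dots,b_{n-1}$. By Lemma~\ref{lem:second}, conditions \eqref{eq:ratio} and \eqref{eq:weak} are now equivalent at every point, so only $r_n$ matters.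

\subsection{Two wells by hand}

Let $0<|\rho_0|<1$, $g=\rho_0^{-1}-\rho_0$, and consider on the whole line the operator with off-diagonal entries $1$ and diagonal $V$, except for the value $V+g$ at site $0$. The vector $\rho_0^{|n|}$ is an eigenvector with eigenvalue $E_0=V+\rho_0+\rho_0^{-1}$: at $n\ne0$ the equation is $\rho_0+\rho_0^{-1}=E_0-V$, and at $n=0$ it is $2\rho_0+V+g=E_0$. Now put a second value $V+g$ at a distant site $m$, and try $u_n=\rho^{|n|}\pm\rho^{|n-m|}$ with eigenvalue $V+\rho+\rho^{-1}$. The equation holds at $n\ne0,m$, and at both remaining sites it becomes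
\[
\rho^{-1}-\rho-g=\pm g\rho^m .
\]
For large $m$ each sign has a solution $\rho$ within $O(|\rho_0|^m)$ of $\rho_0$: the eigenvalue splits into a very close pair. By the symmetry $n\mapsto m-n$, each eigenvector has half of its squared norm near each well. Since $\sum_n\rho^{2|n|}=\frac{1+\rho^2}{1-\rho^2}$ and the overlap $\sum_n|\rho|^{|n|+|n-m|}$ is $O(m|\rho|^m)$, the fraction of the squared norm at the single site $m$ tends to $\frac12\cdot\frac{1-\rho_0^2}{1+\rho_0^2}$. This is close to $\frac12$ when $\rho_0$ is small and degenerates as $|\rho_0|\to1$, that is, when $E_0$ approaches the band $[V-2,V+2]$ and the bound state spreads out.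

For a half-line operator with an eigenvalue $z$ the eigenvector is $(p_n(z))_{n\ge0}$, and the fraction of its squared norm at site $m$ is at most $r_m(z)$, since $K_m(z)\le\sum_np_n(z)^2$. So this mechanism makes $r_m$ large. Lemma~\ref{lem:wells} below says that it works when the first well is replaced by an arbitrary half-line operator that has constant diagonal $V$ far out and an eigenvalue $E_0$ not too close to the band. There is no symmetry then, but tuning the second well to the same energy $E_0$ still splits the spectral mass into asymptotically equal halves.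

\subsection{Continuity and norms}

For a finite word $w=(b_0,\dots,b_{N-1})$ and $V\in\{4,-4\}$ let $H_{w,V}$ be the half-line operator with diagonal $w$ followed by $V,V,V,\dots$, and $\mu_{w,V}$ its spectral measure at $\delta_0$. We write $V^l$ for $l$ repetitions of $V$ and $|w|$ for the length of $w$. In the final construction all entries will lie in $[-7,7]$.

\begin{lemma}\label{lem:weak}
If uniformly bounded diagonals $b^{(k)}$ agree with $b$ on initial segments of length tending to $\infty$, their spectral measures converge weakly to that of $b$. Consequently, for $w$ with entries in $[-7,7]$, $V\in\{4,-4\}$, closed $F\subset\mathbb R$ and $\eta>0$ there is $L_0$ such that, for $L\ge L_0$, every infinite continuation of $wV^L$ by entries in $[-7,7]$ has a spectral measure assigning to $F$ at most $\mu_{w,V}(F)+\eta$.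
\end{lemma}

\begin{proof}
The moment $\int x^k\,d\mu=\langle\delta_0,J^k\delta_0\rangle$ is a sum over nearest-neighbor paths (with pauses) of length $k$ from $0$ to $0$, so it depends only on $b_0,\dots,b_{\lfloor k/2\rfloor}$. All moments therefore converge, and the supports lie in a common compact set. If the second statement failed, there would be counterexamples with $L\to\infty$; their spectral measures converge weakly to $\mu_{w,V}$, contradicting the portmanteau theorem.
\end{proof}

The construction inserts infinitely many new entries, and we must keep the diagonal bounded. For this we control operator norms: when two pieces of diagonal are joined along a long common stretch, the norm increases very little.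

\begin{lemma}\label{lem:norm}
Let $0\le q_1<q_2$ be integers and $l=q_2-q_1$. Let the diagonal of the half-line operator $J$ agree at sites $n<q_2$ with that of a half-line operator $J_1$ and at sites $n>q_1$ with that of a whole-line operator $J_2$ (all with off-diagonal entries $1$ and bounded diagonal). Then $\|J\|\le\max(\|J_1\|,\|J_2\|)+\frac{\pi^2}{4l^2}$.
\end{lemma}

\begin{proof}
Let $\alpha_n=0$ for $n\le q_1$, $\alpha_n=\pi/2$ for $n\ge q_2$, linear in between, and $\chi_1(n)=\cos\alpha_n$, $\chi_2(n)=\sin\alpha_n$. Then $\chi_1u$ lives on $n<q_2$ and $\chi_2u$ on $n>q_1$. Since $\chi_1^2+\chi_2^2=1$ and $\chi_1(n)\chi_1(n+1)+\chi_2(n)\chi_2(n+1)=\cos(\alpha_{n+1}-\alpha_n)$, we get for real finitely supported $u$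
\[
\langle u,Ju\rangle=\sum_{i=1,2}\langle\chi_iu,J_i\chi_iu\rangle+2\sum_n\bigl(1-\cos(\alpha_{n+1}-\alpha_n)\bigr)u_nu_{n+1}.
\]
As $0\le1-\cos(\alpha_{n+1}-\alpha_n)\le\frac{\pi^2}{8l^2}$ and $\sum_n|u_nu_{n+1}|\le\|u\|^2$, the last term is at most $\frac{\pi^2}{4l^2}\|u\|^2$ in modulus. The first is at most $\max_i\|J_i\|\,(\|\chi_1u\|^2+\|\chi_2u\|^2)=\max_i\|J_i\|\,\|u\|^2$ in modulus. Since $J$ is real and self-adjoint, its norm is the supremum of $|\langle u,Ju\rangle|$ over real finitely supported unit vectors.
\end{proof}

Put $R(w,V)=\max(6,\|H_{w,V}\|)$; note that $6=|V|+2$.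

\subsection{Eigenvalues outside the band}

Let $N=|w|\ge1$ and $\nu=\mu_{w,V}$. For real $z$ with $|z-V|>2$ let $\rho=\rho(z)\in(-1,1)\setminus\{0\}$ be the solution of $\rho+\rho^{-1}=z-V$. It is real-analytic and injective, with $\rho'=-\rho^2/(1-\rho^2)$. The recurrence has constant coefficient $z-V$ for $n\ge N$, so
\begin{equation}\label{eq:AB}
p_n=A\rho^{\,n-N}+B\rho^{\,N-n}\quad(n\ge N-1),\qquad
A=\frac{p_{N-1}-\rho p_N}{\rho^{-1}-\rho},\quad B=\frac{\rho^{-1}p_N-p_{N-1}}{\rho^{-1}-\rho},
\end{equation}
with $A,B$ real-analytic in $z$.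

The essential spectrum of $H_{w,V}$, a finite-rank perturbation of the constant operator, is $[V-2,V+2]$; outside it the spectrum consists of isolated eigenvalues, which accumulate at most at the band. \emph{So off the band $\nu$ is purely atomic.} By \eqref{eq:AB} the eigenvalues with $|z-V|>2$ are exactly the zeros of $B$. At such a zero $E$ we have $A(E)\ne0$, since otherwise $p_N=p_{N-1}=0$ and, running the recurrence backward, $p_0=0$.

Put $K_\infty=\sum_{n\ge0}p_n^2$, so $\nu(\{E\})=1/K_\infty(E)$. With $k=n-N$ we have at $z=E$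
\[
p_n=A\rho^k,\qquad p_n'=B'\rho^{-k}+O((k+1)|\rho|^k),
\]
so letting $n\to\infty$ in $K_n=p_{n+1}'p_n-p_n'p_{n+1}$ (formula \eqref{eq:CD} with $a_{n+1}=1$) gives
\begin{equation}\label{eq:mass}
A(E)B'(E)(\rho^{-1}-\rho)=K_\infty(E)=\frac1{\nu(\{E\})},\qquad\rho=\rho(E).
\end{equation}
In particular $B'(E)\ne0$.

\subsection{Splitting an eigenvalue}

\begin{lemma}\label{lem:wells}
Let $E_0$ be an atom of $\nu=\mu_{w,V}$ with $|E_0-V|\ge2.7$, and $E_1,\dots,E_q$ other atoms of $\nu$ with $|E_i-V|>2$. Put $\rho_0=\rho(E_0)$, $g=\rho_0^{-1}-\rho_0$, $w'=wV^l(V+g)$, $m=N+l$ and $\nu'=\mu_{w',V}$. For each $\delta>0$, if $l$ is large, then: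
\begin{itemize}
\item[\textup{(i)}] $\nu'$ has two distinct atoms $z_\pm\in(E_0-\delta,E_0+\delta)$ with $|\nu'(\{z_\pm\})-\frac12\nu(\{E_0\})|<\delta$ and $r_m(z_\pm)>\frac13$;
\item[\textup{(ii)}] for $1\le i\le q$ there is an atom $E_i'$ of $\nu'$ with $|E_i'-E_i|<\delta$ and $|\nu'(\{E_i'\})-\nu(\{E_i\})|<\delta$.
\end{itemize}
Moreover $V+g$ lies between $V$ and $E_0$, and $R(w',V)\le R(w,V)+\pi^2/(4l^2)$ for every $l\ge1$.
\end{lemma}

\begin{proof}
\emph{The eigenvalue equation.} Throughout, $A,B$ are the functions \eqref{eq:AB} belonging to $w$. For the new operator $p_n$ is unchanged for $n\le m$, and $p_{m+1}=(\rho+\rho^{-1}-g)p_m-p_{m-1}$. The diagonal is $V$ from site $m+1$ on, so $z$ with $|z-V|>2$ is an eigenvalue iff $p_{m+1}=\rho p_m$, that is, $(\rho^{-1}-g)p_m=p_{m-1}$; in that case $p_{m+k}=p_m\rho^k$ for $k\ge0$. Insert $p_m=A\rho^l+B\rho^{-l}$ and $p_{m-1}=A\rho^{l-1}+B\rho^{1-l}$ and multiply by $\rho^l$: the condition becomes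
\begin{equation}\label{eq:D}
D_l(z):=B(z)h(z)-gA(z)\rho(z)^{2l}=0,\qquad h=\rho^{-1}-\rho-g .
\end{equation}
The factor $B$ vanishes at the eigenvalues of the old operator, $h$ at that of the new well, and $\rho^{2l}$ is the tunneling between them. By the choice of $g$ both factors vanish at $E_0$, so the small last term will split a double zero. We have $h(E_0)=0$,
\[
h'(E_0)=-\rho'(E_0)(\rho_0^{-2}+1)=\frac{1+\rho_0^2}{1-\rho_0^2}>0,
\]
and $h\ne0$ elsewhere, because $z\mapsto\rho$ and $\rho\mapsto\rho^{-1}-\rho$ on $(-1,1)\setminus\{0\}$ are injective (the latter decreases from $0$ to $-\infty$ on $(-1,0)$ and from $\infty$ to $0$ on $(0,1)$).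

\emph{(i) Location.} Let $t=|\rho_0|^l$, and write $A_0,B_0',h_0'$ for $A(E_0),B'(E_0),h'(E_0)$. Since $lt\to0$, we have $(\rho(E_0+ts)/\rho_0)^j\to1$ uniformly for $|j|\le2l$ and $s$ in compact sets. Since $B$ and $h$ have simple zeros at $E_0$ and $\rho_0^{2l}=t^2$,
\[
t^{-2}D_l(E_0+ts)\to B_0'h_0's^2-gA_0\quad\text{uniformly for $s$ in compact sets.}
\]
By \eqref{eq:mass}, $gA_0B_0'=1/\nu(\{E_0\})>0$, so $s_0:=\sqrt{gA_0/(B_0'h_0')}>0$ is well defined, and the limit changes sign at $\pm s_0$. By the intermediate value theorem there are, for large $l$, zeros $z_\pm=E_0+ts_\pm$ of $D_l$ with $s_\pm\to\pm s_0$. In particular $z_+\ne z_-$ and $z_\pm\to E_0$.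

\emph{(i) Mass.} At $z=z_\pm$ we have $B(z)=\pm B_0's_0t(1+o(1))$ and $|\rho(z)|^{-l}=t^{-1}(1+o(1))$, while $A(z)\rho(z)^l\to0$; so
\[
p_m(z_\pm)^2=(A\rho^l+B\rho^{-l})^2\to B_0'^2s_0^2 .
\]
Also, with $A,B,\rho$ at $z=z_\pm$ and the cross term bounded by $O(lt)$,
\[
\sum_{n=N}^mp_n^2=\sum_{k=0}^l(A\rho^k+B\rho^{-k})^2=\sum_{k=0}^lA^2\rho^{2k}+2AB(l+1)+B^2\rho^{-2l}\,\frac{1-\rho^{2l+2}}{1-\rho^2}\to\frac{A_0^2}{1-\rho_0^2}+\frac{B_0'^2s_0^2}{1-\rho_0^2} .
\]
Further $\sum_{n<N}p_n(z_\pm)^2\to\sum_{n<N}p_n(E_0)^2$ and $\sum_{n>m}p_n^2=\sum_{k\ge1}p_m^2\rho^{2k}\to B_0'^2s_0^2\,\rho_0^2/(1-\rho_0^2)$. The terms without $B_0'$ add up to $K_\infty(E_0)$ (computed for $w$) and the others to $B_0'^2s_0^2h_0'=gA_0B_0'$. Hence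
\[
\frac1{\nu'(\{z_\pm\})}=\sum_np_n(z_\pm)^2\to K_\infty(E_0)+gA_0B_0'=\frac2{\nu(\{E_0\})} :
\]
in the limit the new well carries exactly as much of the squared norm as the old part, and the mass is halved.

\emph{(i) Size of $r_m$.} With $x=E_0-V$ we have $1/h_0'=(\rho_0^{-1}-\rho_0)/(\rho_0^{-1}+\rho_0)=\sqrt{x^2-4}/|x|$, so
\[
r_m(z_\pm)\ge\frac{p_m(z_\pm)^2}{\sum_np_n(z_\pm)^2}\to\frac{B_0'^2s_0^2\,\nu(\{E_0\})}2=\frac1{2h_0'}=\frac{\sqrt{x^2-4}}{2|x|}.
\]
This limit exceeds $\frac13$ iff $9(x^2-4)>4x^2$, that is, $5x^2>36$; and $5x^2\ge5(2.7)^2=36.45$.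

\emph{(ii)} By \eqref{eq:mass} $B'(E_i)\ne0$, and $h(E_i)\ne0$ since $E_i\ne E_0$; so $Bh$ has a simple zero at $E_i$. Let $U$ be a closed interval with $E_i$ in its interior, contained in $(E_i-\delta,E_i+\delta)\cap\{|z-V|>2\}$, containing no other atom of $\nu$, and so small that $(Bh)'\ne0$ on $U$. On $U$, $|\rho|$ is bounded away from $1$, so $D_l\to Bh$ in $C^1(U)$. For large $l$, $D_l$ is thus strictly monotone on $U$ and changes sign, so it has exactly one zero $E_i'$ in $U$. Off the band $\nu'$ is carried by eigenvalues, so $\nu'|_U$ is carried by $\{E_i'\}$. Since $\nu(\partial U)=0$ and $\nu'\to\nu$ weakly as $l\to\infty$ by Lemma~\ref{lem:weak}, $\nu'(\{E_i'\})=\nu'(U)\to\nu(U)=\nu(\{E_i\})$.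

\emph{Bounds.} The numbers $g=\rho_0^{-1}-\rho_0$ and $E_0-V=\rho_0^{-1}+\rho_0$ have the same sign and $|g|<|E_0-V|$, so $V+g$ lies between $V$ and $E_0$. For the norm apply Lemma~\ref{lem:norm} to $J=H_{w',V}$ with $J_1=H_{w,V}$, $q_1=N$, $q_2=m$, and $J_2$ the whole-line operator with diagonal $V$ except $V+g$ at site $m$. An eigenvector of $J_2$ with eigenvalue off the band is a multiple of $\rho^{|n-m|}$, and the equation at site $m$ requires $\rho^{-1}-\rho=g$, i.e.\ $\rho=\rho_0$. So the spectrum of $J_2$ is $[V-2,V+2]\cup\{E_0\}$ and $\|J_2\|\le\max(6,|E_0|)\le R(w,V)$, because $E_0$ is in the spectrum of $H_{w,V}$.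
\end{proof}

\subsection{The construction}

The plan is to alternate between two background values. Continue the current word by $V,V,\dots$. At distance $\ge3$ from $V$ the spectral measure then consists of finitely many atoms. Split each of them by Lemma~\ref{lem:wells}; this gives $r_n>\frac13$ at the new atoms, hence on small intervals around them, and these intervals carry almost all of the mass outside $(V-3,V+3)$. A sufficiently long stretch of $V$ makes this statement stable under all continuations. Points in $(V-3,V+3)$ are not reached; but this interval is $(1,7)$ for $V=4$ and $(-7,-1)$ for $V=-4$, and these are disjoint, so the next stage, with the other background value, reaches the points missed.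

Let $V_s=4$ for odd $s$, $V_s=-4$ for even $s$, and $F_s=\{x:|x-V_s|\ge3\}$. Then
\[
F_1\cup F_2=\mathbb R ,
\]
since $F_1\supset(-\infty,1]$ and $F_2\supset[-1,\infty)$. Start with $w_1=(0)$: the diagonal of $H_{w_1,V_1}$ has entries in $[0,4]$, so its spectrum is in $[-2,6]$ and $R(w_1,V_1)=6$.

Suppose $w_s$ has entries in $[-7,7]$ and $R(w_s,V_s)<7$. Write $V=V_s$, $\nu_0=\mu_{w_s,V}$, and let $E_1,\dots,E_k$ ($k\ge0$) be the atoms of $\nu_0$ in $F_s$; there are finitely many, being isolated eigenvalues in a bounded set at positive distance from the band. Choose $\delta\in(0,0.1)$ such that the intervals $[E_i-\delta,E_i+\delta]$ are disjoint and contain no other atoms of $\nu_0$. Put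
\[
F'=F_s\cup\bigcup_i[E_i-\delta,E_i+\delta],
\]
a closed set whose points are at distance at least $2.9$ from $V$. So $\nu_0$ is purely atomic on $F'$, and its atoms there are $E_1,\dots,E_k$: $\nu_0(F')=\sum_i\nu_0(\{E_i\})$. (The enlargement of $F_s$ is needed because atoms on the boundary of $F_s$ may move out of it.) Fix $\eta>0$ with $(k+1)\eta\le2^{-s-1}$, and let $L_0$ be given by Lemma~\ref{lem:weak} for $w_s,V,F',\eta$.

\medskip
\noindent\emph{Splitting the atoms one after the other.} If $k=0$ put $w'=w_s$. Otherwise apply Lemma~\ref{lem:wells} $k$ times, with lengths $l_1,\dots,l_k$ chosen successively. In the $i$-th application the atom $E_0$ of the lemma is the current descendant of $E_i$, and the other tracked atoms, followed by (ii), are the descendants of $E_j$ for $j>i$ and the already created pairs for $j<i$. The $i$-th application, to the current word of length $N_i$, yields an index $m_i=N_i+l_i$ and a new word of length $m_i+1$; hence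
\[
|w_s|<m_1<m_2<\cdots<m_k .
\]
Let $\tau_i$ be the tolerance (the number called $\delta$ in the lemma) in the $i$-th application, chosen after the previous applications, with $\tau_i\le\tau:=\min(\delta,\eta/2)/k$. Taking $\tau_i$ small and then $l_i$ large, we keep the following.
\begin{itemize}
\item Every descendant of $E_j$ is moved by less than $k\tau\le\delta$ in total, so it stays in $(E_j-\delta,E_j+\delta)$, at distance at least $2.9$ from $V$; the lemma is therefore applicable each time. The two members of each created pair stay distinct, if $\tau_i$ is less than half of their current distance.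
\item For each already created pair $j$ we keep $r_{m_j}>\frac13$ at both, slightly moving, members of the pair. This is possible because $r_{m_j}$ is a continuous function depending only on $b_0,\dots,b_{m_j-1}$, and these entries are not changed later.
\item $R<7$ for all words, by the last statement of Lemma~\ref{lem:wells}. All eigenvalues then have modulus $<7$, and each new entry $V+g$, lying between $V$ and such an eigenvalue, lies in $[-7,7]$.
\item The total mass of the two final descendants of $E_j$ is at least $\nu_0(\{E_j\})-\eta$: the $j-1$ applications before the splitting, the splitting, and the $k-j$ applications after it change the mass by at most $(j-1)\tau+2\tau+2(k-j)\tau\le2k\tau\le\eta$.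
\item $l_1\ge L_0$.
\end{itemize}
Let $w'$ be the resulting word and $\nu'=\mu_{w',V}$. It has $2k$ distinct atoms $z_{i,\pm}\in(E_i-\delta,E_i+\delta)\subset F'$ with $r_{m_i}(z_{i,\pm})>\frac13$ and $\nu'(\{z_{i,+},z_{i,-}\})\ge\nu_0(\{E_i\})-\eta$. Moreover $\nu'(F')\le\nu_0(F')+\eta$: for $k\ge1$ the diagonal of $H_{w',V}$ continues $w_sV^{l_1}$ by entries in $[-7,7]$ and $l_1\ge L_0$, and for $k=0$ we have $\nu'=\nu_0$. Hence
\[
\nu'\bigl(F_s\setminus\{z_{i,\pm}:1\le i\le k\}\bigr)\le\nu'(F')-\sum_i\nu'(\{z_{i,+},z_{i,-}\})\le(k+1)\eta\le2^{-s-1}.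
\]

\noindent\emph{Making it permanent.} Let $C_s$ be a finite union of small closed intervals having the $z_{i,\pm}$ in their interiors such that each $x\in C_s$ satisfies $r_{m_i}(x)>\frac13$ for some $i$ (and $C_s=\emptyset$ if $k=0$). Apply Lemma~\ref{lem:weak} to $w'$, the closed set $F_s\setminus\operatorname{int}C_s$ and the tolerance $2^{-s-1}$: for all large $L$, every infinite continuation of $w_{s+1}:=w'V^L$ with entries in $[-7,7]$ has a spectral measure $\mu$ with
\begin{equation}\label{eq:stage}
\mu(F_s\setminus C_s)\le2^{-s}.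
\end{equation}
Now apply Lemma~\ref{lem:norm} to $J=H_{w_{s+1},V_{s+1}}$ with $J_1=H_{w',V}$, $q_1=|w'|$, $q_2=|w'|+L$, and $J_2$ the whole-line operator with diagonal $V$ at sites $n<q_2$ and $V_{s+1}$ at sites $n\ge q_2$, for which $\|J_2\|\le4+2=6$. This gives $R(w_{s+1},V_{s+1})\le R(w',V)+\pi^2/(4L^2)<7$ for large $L$. Fix $L\ge1$ satisfying both requirements, and continue with $s+1$.

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:schr}]
Each $w_s$ is a proper initial segment of $w_{s+1}$. Let $(b_n)$ be the infinite sequence so obtained, $|b_n|\le7$, and $\mu$ its spectral measure. The sequence continues every $w_{s+1}$ with entries in $[-7,7]$, so \eqref{eq:stage} holds for $\mu$ and every $s$. By Borel--Cantelli over odd $s$, $\mu$-a.e.\ $x\in F_1$ lies in $C_s$ for all large odd $s$. For $x\in C_s$ there is an index $m_i$ of stage $s$ with $r_{m_i}(x)>\frac13$; this was established for the word $w'$, but $r_{m_i}$ depends only on $b_0,\dots,b_{m_i-1}$, so it is the function $r_{m_i}$ of $\mu$. Since $m_i>|w_s|\to\infty$, we get $r_n(x)>\frac13$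 for infinitely many $n$. Using even $s$, the same holds for $\mu$-a.e.\ $x\in F_2$. As $F_1\cup F_2=\mathbb R$, $\limsup_nr_n(x)\ge\frac13$ for $\mu$-a.e.\ $x$, and \eqref{eq:ratio} fails $\mu$-a.e. Since $a_n\equiv1$, Lemma~\ref{lem:second}(ii) shows that \eqref{eq:weak} fails $\mu$-a.e.\ as well.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Simon} Barry Simon, \emph{The Christoffel--Darboux Kernel}, arXiv:0806.1528 (2008).
\end{thebibliography}

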